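\title{The diamond-free fragments of $\mathsf{IK}$ and of $\mathsf{CK}\oplus\mathsf{N}_\Diamond\oplus\mathsf{I}_{\Diamond\Box}$}

\begin{abstract}
In intuitionistic modal logic with independent primitives $\Box$ and $\Diamond$, axioms about $\Diamond$ can produce new theorems about $\Box$ alone. We determine the $\Diamond$-free fragments of the logics $\mathsf{CK}\oplus\mathsf{N}_\Diamond\oplus\mathsf{I}_{\Diamond\Box}$ and $\mathsf{IK}$. The first is axiomatized over $\mathsf{CK}_\Box$ by the single axiom $(\neg\Box\neg\phi\to\Box\psi)\to\Box(\phi\to\psi)$. The second is strictly larger. We give an explicit infinite axiomatization of it and show that no set of axioms in a bounded number of variables, in particular no finite set, axiomatizes it.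
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The logics and the question}
Formulas are built from propositional variables and $\bot$ with $\wedge,\vee,\to,\Box,\Diamond$. We write $\neg\phi:=\phi\to\bot$, $\top:=\neg\bot$ and $\bigvee\emptyset:=\bot$. A \emph{logic} is a set of formulas that contains all theorems of intuitionistic propositional logic in this language and is closed under modus ponens, necessitation (from $\phi$ infer $\Box\phi$) and uniform substitution. A \emph{$\Diamond$-free logic} is defined in the same way in the language without $\Diamond$. For a logic $L$ and a set $\Gamma$ of axioms, $L\oplus\Gamma$ is the least logic in the language of $L$ that contains $L$ and $\Gamma$; for finite $\Gamma$ we write $L\oplus A_1\oplus\dots\oplus A_n$. Consider the following axioms, where $\phi,\psi$ range over all formulas: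
\begin{align*}
\mathsf{K}_\Box&:\ \Box(\phi\to\psi)\to(\Box\phi\to\Box\psi), &
\mathsf{N}_\Diamond&:\ \neg\Diamond\bot,\\
\mathsf{K}_\Diamond&:\ \Box(\phi\to\psi)\to(\Diamond\phi\to\Diamond\psi), &
\mathsf{C}_\Diamond&:\ \Diamond(\phi\vee\psi)\to(\Diamond\phi\vee\Diamond\psi),\\
&& \mathsf{I}_{\Diamond\Box}&:\ (\Diamond\phi\to\Box\psi)\to\Box(\phi\to\psi).
\end{align*}
Let $\mathsf{CK}$ be the least logic containing $\mathsf{K}_\Box$ and $\mathsf{K}_\Diamond$, let $\mathsf{CK}_\Box$ be the least $\Diamond$-free logic containing $\mathsf{K}_\Box$, and put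
\[
\mathsf{NI}:=\mathsf{CK}\oplus\mathsf{N}_\Diamond\oplus\mathsf{I}_{\Diamond\Box}\ \subseteq\ \mathsf{IK}:=\mathsf{CK}\oplus\mathsf{N}_\Diamond\oplus\mathsf{C}_\Diamond\oplus\mathsf{I}_{\Diamond\Box}.
\]
The \emph{$\Diamond$-free fragment} of a logic is the set of its theorems in which $\Diamond$ does not occur. It measures what the logic says about $\Box$ alone. For a logic containing $\mathsf{CK}$ it is a $\Diamond$-free logic containing $\mathsf{CK}_\Box$. We write $\mathsf{NI}_\Box$ and $\mathsf{IK}_\Box$ for the fragments of $\mathsf{NI}$ and $\mathsf{IK}$. The following question comes from de Groot, Shillito and Clouston \cite{dGSC}.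

\medskip\noindent\textbf{Question.} \emph{Is $\mathsf{NI}_\Box=\mathsf{IK}_\Box$? Is each of the two fragments of the form $\mathsf{CK}_\Box\oplus\Gamma$ for a finite set $\Gamma$ of $\Diamond$-free axioms?}
\medskip

Among the extensions of $\mathsf{CK}$ by some of $\mathsf{N}_\Diamond,\mathsf{C}_\Diamond,\mathsf{I}_{\Diamond\Box}$, these two logics are the ones for which there is something to ask. If $\mathsf{N}_\Diamond$ or $\mathsf{I}_{\Diamond\Box}$ is left out, the fragment is $\mathsf{CK}_\Box$ (Example~\ref{ex:trivial}), whereas $\mathsf{NI}$ proves $\neg\neg\Box\bot\to\Box\bot$, which $\mathsf{CK}_\Box$ does not (Example~\ref{ex:nonconservative}). The two logics differ only by $\mathsf{C}_\Diamond$, an axiom that does not mention $\Box$. One would therefore guess that the fragments coincide and that an axiom or two describe them. The guess is right about the axiomatization of $\mathsf{NI}_\Box$ and wrong about the rest.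

\subsection*{How $\Diamond$ influences $\Box$}
Let $L$ be a logic containing $\mathsf{I}_{\Diamond\Box}$. Then for all formulas $\phi,\theta,E$,
\begin{equation}\label{eq:basic}
\Diamond\phi\to E\ \in L\quad\Longrightarrow\quad (E\to\Box\theta)\to\Box(\phi\to\theta)\ \in L,
\end{equation}
because $E\to\Box\theta$ implies $\Diamond\phi\to\Box\theta$, and $\mathsf{I}_{\Diamond\Box}$ turns this into $\Box(\phi\to\theta)$. If $\phi,\theta,E$ are $\Diamond$-free, the conclusion lies in the $\Diamond$-free fragment. So each $\Diamond$-free consequence $E$ of $\Diamond\phi$ yields a theorem about $\Box$, and the question becomes: which $\Diamond$-free formulas follow from $\Diamond\phi$?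

\subsection*{Results}
In $\mathsf{NI}$ the consequence $E=\neg\Box\neg\phi$ is the only one that matters. The corresponding instance of \eqref{eq:basic} is
\[
\mathsf{D}:\ (\neg\Box\neg\phi\to\Box\psi)\to\Box(\phi\to\psi).
\]

\begin{theorem}\label{thm:NI}
$\mathsf{NI}_\Box=\mathsf{CK}_\Box\oplus\mathsf{D}$.
\end{theorem}

With $\mathsf{C}_\Diamond$, the formula $\Diamond\phi$ has further consequences: if $\Box(\phi\to\psi_1\vee\psi_2)$ holds, then one of $\Diamond\psi_1,\Diamond\psi_2$ holds, hence one of $\neg\Box\neg\psi_1,\neg\Box\neg\psi_2$. Already $\phi=\top$, $\psi_1=p$, $\psi_2=\neg p$ gives something new.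

\begin{theorem}\label{thm:sep}
$\mathsf{NI}_\Box\subsetneq\mathsf{IK}_\Box$. The following formula belongs to $\mathsf{IK}_\Box\setminus\mathsf{NI}_\Box$:
\[
\varepsilon_1:=\Big(\big(\Box(p\vee\neg p)\to(\neg\Box\neg p\vee\neg\Box\neg\neg p)\big)\to\Box(p\vee\neg p)\Big)\to\Box(p\vee\neg p).
\]
\end{theorem}

The case distinction can be repeated inside each disjunct. Let $\mathcal{E}(\phi)$, for $\phi$ ranging over $\Diamond$-free formulas, be the least family of sets of $\Diamond$-free formulas such that
\begin{itemize}
\item[(e1)] if $m\ge0$ and $E_i\in\mathcal{E}(\psi_i)$ for $i=1,\dots,m$, then $\Box(\phi\to\bigvee_i\psi_i)\to\bigvee_iE_i$ belongs to $\mathcal{E}(\phi)$;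
\item[(e2)] if $E,E'\in\mathcal{E}(\phi)$, then $E\wedge E'\in\mathcal{E}(\phi)$.
\end{itemize}
The case $m=0$ of (e1) starts the recursion: it says $\neg\Box\neg\phi\in\mathcal{E}(\phi)$.

\begin{theorem}\label{thm:ax}
$\mathsf{IK}_\Box=\mathsf{CK}_\Box\oplus\{(E\to\Box\theta)\to\Box(\phi\to\theta):\ \phi,\theta\text{ $\Diamond$-free},\ E\in\mathcal{E}(\phi)\}$.
\end{theorem}

This infinite list cannot be replaced by a finite one. For $k\ge0$ let $\Lambda_k$ be the least $\Diamond$-free logic containing $\mathsf{CK}_\Box$ and all formulas of $\mathsf{IK}_\Box$ in at most $k$ variables. The \emph{$\Box$-depth} of a formula is the largest number of nested occurrences of $\Box$ in it.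

\begin{theorem}\label{thm:nonfin}
$\mathsf{IK}_\Box$ is not finitely axiomatizable over $\mathsf{CK}_\Box$. It is not even axiomatizable by a set of axioms in a bounded number of variables. More sharply, $\Lambda_{n-1}\subsetneq\Lambda_n$ for every $n\ge1$, and this is witnessed by a formula of $\Box$-depth $1$.
\end{theorem}

So the fragments differ, the smaller one is finitely axiomatizable, and the larger one is not. The four theorems are proved in Sections~\ref{sec:trans}--\ref{sec:ladder}, in the order stated. The last two rest on one semantic notion, set up in Section~\ref{sec:frames}: a frame for $\Box$ validates $\mathsf{IK}_\Box$ as soon as it can be equipped with a relation interpreting the $\Diamond$ of $\mathsf{IK}$.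

We use one derived rule throughout. In every logic containing $\mathsf{K}_\Box$, necessitation and $\mathsf{K}_\Box$ give
\[
\text{(M)}\qquad\text{if }\phi\to\psi\text{ is a theorem, then so is }\Box\phi\to\Box\psi .
\]

\section{Frames for $\Box$ and frames for $\mathsf{IK}$}\label{sec:frames}

In a partial order $(W,\le)$, an \emph{upset} is a set $U$ such that $x\in U$ and $x\le x'$ imply $x'\in U$, and ${\uparrow}z:=\{w:w\ge z\}$. For a relation $S$ put $S[x]:=\{y:xSy\}$; if $xSy$ we say that $x$ \emph{sees} $y$.

\begin{definition}\label{def:boxframe}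
A \emph{$\Box$-frame} is a triple $(W,\le,S)$ where $\le$ is a partial order on $W$ and $x\le x'$, $x'Sy$, $y\le y'$ imply $xSy'$. Equivalently, each $S[x]$ is an upset, and $x\le x'$ implies $S[x]\supseteq S[x']$.
\end{definition}

A \emph{valuation} $V$ assigns an upset to each variable. Truth of a $\Diamond$-free formula at a point is defined as follows: $x\models p$ iff $x\in V(p)$; $x\not\models\bot$; $\wedge$ and $\vee$ are evaluated at $x$ itself; $x\models\phi\to\psi$ iff every $x'\ge x$ with $x'\models\phi$ has $x'\models\psi$; and $x\models\Box\phi$ iff $y\models\phi$ for all $y\in S[x]$. Thus $x\models\neg\phi$ iff no $x'\ge x$ satisfies $\phi$. Truth is \emph{persistent}: $x\models\phi$ and $x\le x'$ imply $x'\models\phi$. For $\Box\phi$ this holds because $S[x']\subseteq S[x]$, and the other cases of the induction are read off the clauses. We often use the contrapositive: a formula that fails at a point fails at every point below it. A formula is \emph{valid} on a frame if it is true at every point under every valuation. An implication $A\to B$ is valid exactly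 when, under every valuation, each point satisfying $A$ satisfies $B$.

\begin{lemma}\label{lem:boxsound}
The formulas valid on a $\Box$-frame form a $\Diamond$-free logic containing $\mathsf{CK}_\Box$.
\end{lemma}

\begin{proof}
For a substitution $\sigma$ and a valuation $V$, let $V_\sigma(p)$ be the set of points where $\sigma(p)$ is true under $V$. It is an upset by persistence, and $\phi\sigma$ is true at $x$ under $V$ iff $\phi$ is true at $x$ under $V_\sigma$. So validity is preserved by substitution. The intuitionistic theorems are substitution instances of $\Box$-free ones, and these are valid by the soundness of Kripke semantics for intuitionistic logic. Modus ponens (take $x'=x$ in the clause for $\to$) and necessitation preserve validity. For $\mathsf{K}_\Box$, let $x\models\Box(\phi\to\psi)$, $x\le x'\models\Box\phi$ and $x'Sy$. Then $xSy$, so $y\models\phi\to\psi$ and $y\models\phi$, hence $y\models\psi$.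
\end{proof}

\begin{definition}\label{def:ikframe}
An \emph{$\mathsf{IK}$-frame} is a triple $(W,\le,R)$ where $\le$ is a partial order and
\begin{itemize}
\item[(F)] if $xRy$ and $x\le x'$, then $x'Ry'$ for some $y'\ge y$;
\item[(B)] if $xRy$ and $y\le y'$, then $x'Ry'$ for some $x'\ge x$.
\end{itemize}
The propositional clauses are as before; $x\models\Diamond\phi$ iff $y\models\phi$ for some $y$ with $xRy$; and $x\models\Box\phi$ iff $y\models\phi$ whenever $x\le x'$ and $x'Ry$.
\end{definition}

\begin{lemma}\label{lem:iksound}
Every theorem of $\mathsf{IK}$ is valid on every $\mathsf{IK}$-frame.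
\end{lemma}

\begin{proof}
Truth is persistent: for $\Box\phi$ by transitivity of $\le$, and for $\Diamond\phi$ by (F) and the persistence of $\phi$. The valid formulas then form a logic, by the argument in Lemma~\ref{lem:boxsound}. Let $x\models\Box(\phi\to\psi)$ and $x\le x'$. If $x'\models\Box\phi$ and $x'\le x''Ry$, then $y\models\phi\to\psi$ and $y\models\phi$, so $y\models\psi$; this is $\mathsf{K}_\Box$. If $x'Ry\models\phi$, then $y\models\phi\to\psi$, so $y\models\psi$ and $x'\models\Diamond\psi$; this is $\mathsf{K}_\Diamond$. No point satisfies $\bot$, and a point satisfying $\phi\vee\psi$ satisfies a disjunct; this gives $\mathsf{N}_\Diamond$ and $\mathsf{C}_\Diamond$. For $\mathsf{I}_{\Diamond\Box}$, let $x\models\Diamond\phi\to\Box\psi$ and $x\le x'Ry\le y'\models\phi$. By (B) there is $x''\ge x'$ with $x''Ry'$. Then $x''\models\Diamond\phi$, so $x''\models\Box\psi$, so $y'\models\psi$. Hence $x\models\Box(\phi\to\psi)$.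
\end{proof}

On an $\mathsf{IK}$-frame, $\Box$ depends only on the composite of $\le$ and $R$. Conversely, given a $\Box$-frame, we can ask whether its relation $S$ is such a composite.

\begin{definition}\label{def:exp}
An \emph{expansion} of a $\Box$-frame $(W,\le,S)$ is a relation $R$ on $W$ that satisfies (F) and
\begin{itemize}
\item[(G)] $xSy$ if and only if $x'Ry$ for some $x'\ge x$.
\end{itemize}
\end{definition}

Taking $x'=x$ in (G) shows $R\subseteq S$. On the other hand, for any $R\subseteq S$ the direction ``if'' of (G) holds, since $S[x']\subseteq S[x]$. The two conditions pull in opposite directions: (G) asks for enough pairs to generate $S$, while by (F) each pair $xRy$ puts an obligation on every point above $x$.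

\begin{lemma}\label{lem:exp}
If a $\Box$-frame has an expansion, then all formulas of $\mathsf{IK}_\Box$ are valid on it.
\end{lemma}

\begin{proof}
Let $R$ be an expansion of $(W,\le,S)$. If $xRy\le y'$, then $xSy$, so $xSy'$ because $S[x]$ is an upset, and (G) gives $x'\ge x$ with $x'Ry'$. So (B) holds and $(W,\le,R)$ is an $\mathsf{IK}$-frame. By (G) its clause for $\Box$ is the clause given by $S$, so a $\Diamond$-free formula is true at the same points in both frames. Apply Lemma~\ref{lem:iksound}.
\end{proof}

\section{Translating $\Diamond$ away}\label{sec:trans}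

An upper bound for a $\Diamond$-free fragment can be obtained by reading $\Diamond$ as a $\Diamond$-free operation that satisfies the axioms. Fix a $\Diamond$-free formula $\delta(p)$ with no variable other than $p$. Let $\tau$ be the map on formulas that fixes variables and $\bot$, commutes with $\wedge,\vee,\to,\Box$, and has $\tau(\Diamond\phi)=\delta(\tau(\phi))$. It is the identity on $\Diamond$-free formulas.

\begin{lemma}\label{lem:trans}
Let $M\supseteq\mathsf{CK}_\Box$ be a $\Diamond$-free logic that contains the $\tau$-images of all instances of $\mathsf{K}_\Diamond$ and of $A_1,\dots,A_n$. Then $\tau(\chi)\in M$ for every theorem $\chi$ of $\mathsf{CK}\oplus A_1\oplus\dots\oplus A_n$. In particular, the $\Diamond$-free fragment of this logic is contained in $M$.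
\end{lemma}

\begin{proof}
Let $T=\{\chi:\tau(\chi)\in M\}$. An intuitionistic theorem is a substitution instance of a modality-free theorem, and its $\tau$-image is an instance of the same theorem; so it lies in $T$. Since $\tau$ commutes with $\to$ and $\Box$, the set $T$ is closed under modus ponens and necessitation and contains $\mathsf{K}_\Box$. For a substitution $\sigma$ let $\sigma'(q)=\tau(\sigma(q))$. Then $\tau(\chi\sigma)=\tau(\chi)\sigma'$ by induction on $\chi$; in the case $\chi=\Diamond\phi$ both sides equal $\delta(\tau(\phi)\sigma')$, because $\delta$ has no variable other than $p$. So $T$ is closed under substitution. Thus $T$ is a logic containing all the axioms.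
\end{proof}

Below, $\phi',\psi'$ denote $\tau(\phi),\tau(\psi)$.

\begin{example}\label{ex:trivial}
With $\delta=\bot$, the axioms $\mathsf{K}_\Diamond,\mathsf{N}_\Diamond,\mathsf{C}_\Diamond$ become $\Box(\phi'\to\psi')\to(\bot\to\bot)$, $\neg\bot$ and $\bot\to\bot\vee\bot$. With $\delta=\top$, the axioms $\mathsf{K}_\Diamond,\mathsf{C}_\Diamond,\mathsf{I}_{\Diamond\Box}$ become $\Box(\phi'\to\psi')\to(\top\to\top)$, $\top\to\top\vee\top$ and $(\top\to\Box\psi')\to\Box(\phi'\to\psi')$; the last follows from $\psi'\to(\phi'\to\psi')$ by (M). All these are in $\mathsf{CK}_\Box$. So the $\Diamond$-free fragments of $\mathsf{CK}\oplus\mathsf{N}_\Diamond\oplus\mathsf{C}_\Diamond$ and $\mathsf{CK}\oplus\mathsf{C}_\Diamond\oplus\mathsf{I}_{\Diamond\Box}$, and of all logics between $\mathsf{CK}$ and either of them, equal $\mathsf{CK}_\Box$.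
\end{example}

The axiom $\mathsf{N}_\Diamond$ rules out $\delta=\top$, and $\mathsf{I}_{\Diamond\Box}$ rules out $\delta=\bot$. For $\mathsf{NI}$ the right choice is $\delta=\neg\Box\neg p$.

\begin{proof}[Proof of Theorem~\ref{thm:NI}]
($\supseteq$) The instance $\Box\neg\phi\to(\Diamond\phi\to\Diamond\bot)$ of $\mathsf{K}_\Diamond$ together with $\mathsf{N}_\Diamond$ gives
\begin{equation}\label{eq:dia}
\Diamond\phi\to\neg\Box\neg\phi\ \in\ \mathsf{CK}\oplus\mathsf{N}_\Diamond .
\end{equation}
Now \eqref{eq:basic} with $E=\neg\Box\neg\phi$ gives $\mathsf{D}\in\mathsf{NI}$. Since $\mathsf{NI}_\Box$ is a $\Diamond$-free logic containing $\mathsf{CK}_\Box$, it contains $\mathsf{CK}_\Box\oplus\mathsf{D}$.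

($\subseteq$) Apply Lemma~\ref{lem:trans} with $\delta=\neg\Box\neg p$ and $M=\mathsf{CK}_\Box\oplus\mathsf{D}$. For $\mathsf{K}_\Diamond$: from $(\phi'\to\psi')\to(\neg\psi'\to\neg\phi')$, rule (M) and $\mathsf{K}_\Box$ give $\Box(\phi'\to\psi')\to(\Box\neg\psi'\to\Box\neg\phi')$, and contraposing the consequent gives $\Box(\phi'\to\psi')\to(\neg\Box\neg\phi'\to\neg\Box\neg\psi')$, the $\tau$-image of $\mathsf{K}_\Diamond$. The image of $\mathsf{N}_\Diamond$ is $\neg\neg\Box\neg\bot$, a theorem because $\Box\neg\bot$ is one by necessitation. The image of $\mathsf{I}_{\Diamond\Box}$ is an instance of $\mathsf{D}$.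
\end{proof}

The proof also shows that $\neg\Box\neg\phi$ is the strongest $\Diamond$-free consequence of $\Diamond\phi$ in $\mathsf{NI}$: if $\Diamond\phi\to E\in\mathsf{NI}$ with $\phi,E$ $\Diamond$-free, applying $\tau$ gives $\neg\Box\neg\phi\to E\in\mathsf{NI}_\Box$.

\begin{example}\label{ex:nonconservative}
Since $\Box\neg\top\leftrightarrow\Box\bot$ by (M), the instance $\phi=\top$, $\psi=\bot$ of $\mathsf{D}$ amounts to $(\neg\Box\bot\to\Box\bot)\to\Box\bot$. As $\neg\neg A$ implies $\neg A\to A$, we get $\neg\neg\Box\bot\to\Box\bot\in\mathsf{NI}_\Box$. This formula is not in $\mathsf{CK}_\Box$. Take points $x_0<x_1$ and $y$ with $S=\{(x_0,y)\}$. This is a $\Box$-frame, $x_1\models\Box\bot$ and hence $x_0\models\neg\neg\Box\bot$, but $x_0\not\models\Box\bot$.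
\end{example}

\section{A seven-point frame that separates the fragments}\label{sec:sep}

The translation that works for $\mathsf{NI}$ does not work for $\mathsf{IK}$, because the image $\neg\Box\neg(p\vee q)\to\neg\Box\neg p\vee\neg\Box\neg q$ of $\mathsf{C}_\Diamond$ is not a theorem of $\mathsf{IK}$. Take $x_0<x_1$, $x_0<x_2$, two further points $y_1,y_2$ comparable to no other point, $R=\{(x_1,y_1),(x_2,y_2)\}$, $V(q)=\{y_1\}$, $V(p)=\{y_2\}$. Both (F) and (B) hold, as all points that occur in $R$ are maximal. The formula $\Box\neg(p\vee q)$ fails at $x_0,x_1,x_2$, so the antecedent holds at $x_0$; but $x_1\models\Box\neg p$ and $x_2\models\Box\neg q$, so both disjuncts fail at $x_0$. Thus $\Diamond$ distributes over $\vee$ in $\mathsf{IK}$ while $\neg\Box\neg$ does not, and Theorem~\ref{thm:sep} exploits this gap.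

Put $\theta:=p\vee\neg p$ and $E:=\Box\theta\to(\neg\Box\neg p\vee\neg\Box\neg\neg p)$, so that $\varepsilon_1=(E\to\Box\theta)\to\Box\theta$.

\begin{lemma}\label{lem:e1}
$\varepsilon_1\in\mathsf{IK}_\Box$.
\end{lemma}

\begin{proof}
By (M), $\Box\theta\leftrightarrow\Box(\top\to\theta)$. So $\mathsf{K}_\Diamond$ gives $\Diamond\top\wedge\Box\theta\to\Diamond\theta$, then $\mathsf{C}_\Diamond$ gives $\Diamond p\vee\Diamond\neg p$, and \eqref{eq:dia} gives $\neg\Box\neg p\vee\neg\Box\neg\neg p$. Hence $\Diamond\top\to E\in\mathsf{IK}$. By \eqref{eq:basic}, $(E\to\Box\theta)\to\Box(\top\to\theta)\in\mathsf{IK}$, and this is equivalent to $\varepsilon_1$.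
\end{proof}

To show $\varepsilon_1\notin\mathsf{NI}_\Box$ we need a $\Box$-frame that validates $\mathsf{D}$ and refutes $\varepsilon_1$. The following condition secures $\mathsf{D}$:
\begin{itemize}
\item[$(*)$] if $xSz$, then there is $x'\ge x$ with $x'Sz$ such that every $x''\ge x'$ sees some point of ${\uparrow}z$.
\end{itemize}
It is a one-step weakening of having an expansion $R$. There, (G) gives $x'\ge x$ with $x'Rz$, and (F) gives each $x''\ge x'$ an $R$-successor above $z$, which carries a new obligation under (F). Condition $(*)$ asks only for an $S$-successor, and the obligation ends there.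

\begin{lemma}\label{lem:D}
$\mathsf{D}$ is valid on every $\Box$-frame satisfying $(*)$.
\end{lemma}

\begin{proof}
Let $x\models\neg\Box\neg\phi\to\Box\psi$, $xSy$ and $y\le z\models\phi$; we need $z\models\psi$. We have $xSz$; take $x'$ from $(*)$. Every $x''\ge x'$ sees some $z''\ge z$, and $z''\models\phi$ by persistence, so $x''\not\models\Box\neg\phi$. Thus $x'\models\neg\Box\neg\phi$. Since $x'\ge x$, we get $x'\models\Box\psi$, and $x'Sz$ gives $z\models\psi$.
\end{proof}

The frame is dictated by the formula. A point $x_0$ refuting $\varepsilon_1$ should see a point $y_0$ where $\theta$ fails. To have $x_0\models E\to\Box\theta$, the formula $E$ must fail at $x_0$. This calls for a point $x_1>x_0$ that satisfies $\Box\theta$ and neither disjunct of the consequent of $E$, and so for points $t_b,t_a\ge x_1$ with $t_b\models\Box\neg p$ and $t_a\models\Box\neg\neg p$. The cheapest choice, that $t_a,t_b$ see nothing, violates $(*)$ for the pair $x_0Sy_0$ when only $x_0$ sees $y_0$. So we let $t_b$ see a point $b$ with $\neg p$ and $t_a$ a point $a$ with $p$, both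 above $y_0$.

Let $F_1$ have the points $x_0<x_1<t_a,t_b$ and $y_0<a,b$, with $t_a,t_b$ incomparable, $a,b$ incomparable, no order relation between the two groups, and
\[
S[x_0]=\{y_0,a,b\},\qquad S[x_1]=\{a,b\},\qquad S[t_a]=\{a\},\qquad S[t_b]=\{b\},
\]
while $y_0,a,b$ see nothing (see Figure~\ref{fig:F2} without its top row). These sets are upsets and shrink as one goes up, so $F_1$ is a $\Box$-frame.

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
The inclusion holds since $\mathsf{NI}\subseteq\mathsf{IK}$, and $\varepsilon_1\in\mathsf{IK}_\Box$ by Lemma~\ref{lem:e1}.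

The frame $F_1$ satisfies $(*)$. If $z=y_0$, then $x=x_0$, and $x'=x_0$ works, because each of $x_0,x_1,t_a,t_b$ sees some point and ${\uparrow}y_0=\{y_0,a,b\}$. If $z=a$, then $x\in\{x_0,x_1,t_a\}$, and $x'=t_a$ works, as it is maximal and sees $a$. If $z=b$, take $x'=t_b$ for the same reason. By Lemmas~\ref{lem:D} and~\ref{lem:boxsound} and Theorem~\ref{thm:NI}, all of $\mathsf{NI}_\Box$ is valid on $F_1$.

Let $V(p)=\{a\}$. Then $a\models p$, $a\models\neg\neg p$ and $b\models\neg p$, while $y_0$ satisfies neither $p$ nor $\neg p$. So $\Box\theta$ holds at $x_1,t_a,t_b$ and fails at $x_0$. Since $t_b\models\Box\neg p$ and $t_a\models\Box\neg\neg p$, both $\neg\Box\neg p$ and $\neg\Box\neg\neg p$ fail at $x_1$. Hence $E$ fails at $x_1$, and therefore at $x_0$. Of the points above $x_0$, the point $x_0$ refutes $E$ and the other three satisfy $\Box\theta$; so $x_0\models E\to\Box\theta$. As $x_0\not\models\Box\theta$, the formula $\varepsilon_1$ fails at $x_0$, and $\varepsilon_1\notin\mathsf{NI}_\Box$.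
\end{proof}

It is instructive to see directly why $F_1$ has no expansion $R$. Only $x_0$ sees $y_0$, so (G) forces $x_0Ry_0$. By (F), $x_1$ has an $R$-successor, $a$ or $b$. If $x_1Ra$, then (F) asks $t_b$ for an $R$-successor above $a$, but $t_b$ sees only $b$; if $x_1Rb$, then $t_a$ fails in the same way. The obstruction needs $a\ne b$. If $a$ and $b$ are merged into one point $c$, then $x_0Ry_0$, $x_1Rc$, $t_aRc$, $t_bRc$ is an expansion. A formula can notice the obstruction only if it has a variable that tells $a$ from $b$. Section~\ref{sec:ladder} builds frames for which $n$ variables are needed.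

\section{An infinite axiomatization of $\mathsf{IK}_\Box$}\label{sec:ax}

We first check that the members of $\mathcal{E}(\phi)$ are consequences of $\Diamond\phi$. The proof iterates the argument of Lemma~\ref{lem:e1}.

\begin{lemma}\label{lem:E}
If $E\in\mathcal{E}(\phi)$, then $\Diamond\phi\to E\in\mathsf{IK}$, and $(E\to\Box\theta)\to\Box(\phi\to\theta)\in\mathsf{IK}_\Box$ for every $\Diamond$-free $\theta$.
\end{lemma}

\begin{proof}
The second claim follows from the first by \eqref{eq:basic}. We prove the first by induction on the generation of $E$. In case (e2), $\Diamond\phi$ implies both conjuncts. In case (e1), $\Diamond\phi\wedge\Box(\phi\to\bigvee_i\psi_i)$ implies $\Diamond\bigvee_i\psi_i$ by $\mathsf{K}_\Diamond$. This implies $\bigvee_i\Diamond\psi_i$: by $\mathsf{N}_\Diamond$ if $m=0$, trivially if $m=1$, and by $m-1$ uses of $\mathsf{C}_\Diamond$ if $m\ge2$. The induction hypothesis then gives $\bigvee_iE_i$.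
\end{proof}

Let $L$ be the logic on the right-hand side of Theorem~\ref{thm:ax}. Lemma~\ref{lem:E} gives $L\subseteq\mathsf{IK}_\Box$. For the converse we show that the canonical $\Box$-frame of $L$ has an expansion.

\subsection*{Prime theories}
In this section all formulas are $\Diamond$-free. A \emph{theory} is a set of formulas containing $L$ and closed under modus ponens; it is then closed under $\wedge$. The least theory containing $\Gamma$ consists of all $\psi$ with $\gamma_1\wedge\dots\wedge\gamma_r\to\psi\in L$ for some $\gamma_1,\dots,\gamma_r\in\Gamma$, $r\ge0$. In particular, if $x$ is a theory, the least theory containing $x\cup\{\phi\}$ is $\{\psi:\phi\to\psi\in x\}$. A theory is \emph{prime} if it omits $\bot$ and contains $\phi$ or $\psi$ whenever it contains $\phi\vee\psi$. An \emph{ideal} is a set $I$ that contains $\bot$, is closed under $\vee$, and contains $\chi$ whenever $\chi\to\psi\in L$ and $\psi\in I$.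

\begin{lemma}[Prime extension]\label{lem:prime}
A theory disjoint from an ideal $I$ is contained in a prime theory disjoint from $I$. In particular, a theory omitting $\psi$ is contained in a prime theory omitting $\psi$.
\end{lemma}

\begin{proof}
By Zorn's lemma take a theory $y$ maximal among those that contain the given one and are disjoint from $I$. Then $\bot\notin y$. If $\phi_1\vee\phi_2\in y$ and $\phi_1,\phi_2\notin y$, maximality gives $\chi_i\in I$ with $\phi_i\to\chi_i\in y$, so $\chi_1\vee\chi_2\in y\cap I$, which is absurd. For the last claim use the ideal $\{\chi:\chi\to\psi\in L\}$.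
\end{proof}

Let $W$ be the set of prime theories, ordered by $\subseteq$. For $x\in W$ let $\Box^{-1}x:=\{\phi:\Box\phi\in x\}$. This is a theory, by necessitation and $\mathsf{K}_\Box$. Let $xSy$ iff $\Box^{-1}x\subseteq y$. If $x\subseteq x'$, $x'Sy$ and $y\subseteq y'$, then $\Box^{-1}x\subseteq\Box^{-1}x'\subseteq y'$; so $(W,\subseteq,S)$ is a $\Box$-frame. Let $V(p)=\{x:p\in x\}$.

\begin{lemma}[Truth lemma]\label{lem:truth}
Under $V$, $x\models\phi$ if and only if $\phi\in x$.
\end{lemma}

\begin{proof}
Induction on $\phi$. The cases $p,\bot,\wedge,\vee$ follow from the definitions of $V$ and of a prime theory. If $\phi\to\psi\in x\subseteq x'$ and $\phi\in x'$, then $\psi\in x'$. If $\phi\to\psi\notin x$, the least theory containing $x\cup\{\phi\}$ omits $\psi$, so some prime $x'\supseteq x$ contains $\phi$ and omits $\psi$. If $\Box\phi\in x$ and $xSy$, then $\phi\in y$. If $\Box\phi\notin x$, the theory $\Box^{-1}x$ omits $\phi$, so some prime $y\supseteq\Box^{-1}x$ omits $\phi$.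
\end{proof}

\subsection*{The expansion}
If $xRy$ in a model on an $\mathsf{IK}$-frame, then $x\models\Diamond\phi$ for every $\phi$ true at $y$. Our theories cannot contain $\Diamond\phi$, but they can contain its consequences $\mathcal{E}(\phi)$. So we define
\[
xRy\iff \Box^{-1}x\subseteq y\ \text{ and }\ \mathcal{E}(\phi)\subseteq x\text{ for all }\phi\in y .
\]

\begin{lemma}\label{lem:canF}
$R$ satisfies \emph{(F)}.
\end{lemma}

\begin{proof}
Let $xRy$ and $x\subseteq x'$. We need a prime $y'\supseteq y\cup\Box^{-1}x'$ that avoids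
\[
I:=\{\psi:\ E\notin x'\text{ for some }E\in\mathcal{E}(\psi)\},
\]
for then $y\subseteq y'$ and $x'Ry'$. Rule (e1) is made so that $I$ is an ideal. In each of the three cases below we exhibit a formula $\Box A\to B$ with $A\in L$ and $B\notin x'$; such a formula is not in $x'$, since $\Box A\in L\subseteq x'$.
\begin{itemize}
\item $\bot\in I$: by (e1) with $m=0$, $\Box(\bot\to\bot)\to\bot$ is in $\mathcal{E}(\bot)$.
\item Let $\psi\in I$, witnessed by $E$, and $\chi\to\psi\in L$. By (e1) with $m=1$, $\Box(\chi\to\psi)\to E$ is in $\mathcal{E}(\chi)$. So $\chi\in I$.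
\item Let $\psi_1,\psi_2\in I$, witnessed by $E_1,E_2$. Then $E_1\vee E_2\notin x'$ because $x'$ is prime. By (e1) with $m=2$, $\Box(\psi_1\vee\psi_2\to\psi_1\vee\psi_2)\to E_1\vee E_2$ is in $\mathcal{E}(\psi_1\vee\psi_2)$. So $\psi_1\vee\psi_2\in I$.
\end{itemize}
By Lemma~\ref{lem:prime} it remains to show that the least theory containing $y\cup\Box^{-1}x'$ is disjoint from $I$. Otherwise, as $y$ and $\Box^{-1}x'$ are closed under $\wedge$ and contain $\top$, there are $\phi\in y$, $\chi\in\Box^{-1}x'$ and $\psi\in I$, witnessed by $E$, with $\phi\wedge\chi\to\psi\in L$. Then $\chi\to(\phi\to\psi)\in L$, so $\phi\to\psi\in\Box^{-1}x'$, that is, $\Box(\phi\to\psi)\in x'$. Also $\Box(\phi\to\psi)\to E$ lies in $\mathcal{E}(\phi)$ by (e1), and $\mathcal{E}(\phi)\subseteq x\subseteq x'$ because $xRy$. So $E\in x'$, a contradiction.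
\end{proof}

\begin{lemma}\label{lem:canG}
$R$ satisfies \emph{(G)}.
\end{lemma}

\begin{proof}
Since $R\subseteq S$, only ``only if'' needs proof. Let $xSy$, and put $\Gamma:=x\cup\bigcup_{\phi\in y}\mathcal{E}(\phi)$. We need a prime $x'\supseteq\Gamma$ that contains no $\Box\theta$ with $\theta\notin y$, for then $x\subseteq x'$ and $x'Ry$. The difficulty is that adding the sets $\mathcal{E}(\phi)$ to $x$ might force such a formula $\Box\theta$; the axioms of $L$ exclude exactly this.

Let $J:=\{\chi:\ \chi\to\Box\theta\in L\text{ for some }\theta\notin y\}$. It contains $\bot$ because $\bot\notin y$, and it contains every formula that $L$-implies one of its members. It is closed under $\vee$: if $\theta_1,\theta_2\notin y$, then $\theta_1\vee\theta_2\notin y$ as $y$ is prime, and $\Box\theta_i\to\Box(\theta_1\vee\theta_2)\in L$ by (M). So $J$ is an ideal containing all $\Box\theta$ with $\theta\notin y$, and by Lemma~\ref{lem:prime} it suffices to show that the least theory containing $\Gamma$ is disjoint from $J$.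

Suppose not. Then there are $\chi\in x$, $\theta\notin y$, formulas $\phi_1,\dots,\phi_r\in y$ and $E_i\in\mathcal{E}(\phi_i)$ with $\chi\wedge\bigwedge_iE_i\to\Box\theta\in L$, hence $\bigwedge_iE_i\to\Box\theta\in x$. We may assume $r\ge1$, since the conjunct $\neg\Box\neg\top\in\mathcal{E}(\top)$ can be added. The axioms speak of one formula $\phi$, so we move all $E_i$ into one set $\mathcal{E}(\phi)$. Let $\phi:=\bigwedge_i\phi_i\in y$ and $E_i':=\Box(\phi\to\phi_i)\to E_i$. Then $E_i'\in\mathcal{E}(\phi)$ by (e1), and $E_i'\to E_i\in L$ because $\Box(\phi\to\phi_i)\in L$. By (e2), $E:=\bigwedge_iE_i'\in\mathcal{E}(\phi)$, and $E\to\Box\theta\in x$. The axiom $(E\to\Box\theta)\to\Box(\phi\to\theta)$ gives $\Box(\phi\to\theta)\in x$. Since $xSy$, we get $\phi\to\theta\in y$, and so $\theta\in y$, a contradiction.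
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ax}]
We have seen $L\subseteq\mathsf{IK}_\Box$. Let $\phi\in\mathsf{IK}_\Box$. By Lemmas~\ref{lem:canF}, \ref{lem:canG} and~\ref{lem:exp}, $\phi$ is valid on $(W,\subseteq,S)$, so by Lemma~\ref{lem:truth} it belongs to every prime theory. If $\phi\notin L$, the theory $L$ would extend to a prime theory omitting $\phi$. Hence $\phi\in L$.
\end{proof}

The additional axioms and rule (e2) enter only in Lemma~\ref{lem:canG}. The case $m=2$ of (e1), which is the trace of $\mathsf{C}_\Diamond$, enters only in showing that $I$ is closed under $\vee$; this closure is what allows $y'$ to be chosen prime.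

\section{Ladder frames and the number of variables}\label{sec:ladder}

To prove $\Lambda_{n-1}\subsetneq\Lambda_n$ we want a $\Box$-frame $F_n$ that refutes a formula of $\mathsf{IK}_\Box$ in $n$ variables but looks, to any $n-1$ variables, like a frame with an expansion. We stack $n$ copies of the pair $a,b$ from Section~\ref{sec:sep}, each entirely above the preceding one. An upset can then separate at most one pair, and we shall see that merging any one pair creates an expansion.

\subsection*{The frames $F_n$}
Fix $n\ge1$. Let $Y=\{y_0\}\cup\{a_i,b_i:1\le i\le n\}$ with \emph{levels} $\mathrm{lev}(y_0)=0$ and $\mathrm{lev}(a_i)=\mathrm{lev}(b_i)=i$, ordered by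
\begin{equation}\label{eq:order}
y\le y'\iff y=y'\ \text{ or }\ \mathrm{lev}(y)<\mathrm{lev}(y').
\end{equation}
Let $Y_{\ge i}$ be the set of points of level at least $i$, so that $Y_{\ge n+1}=\emptyset$, and let $Y^+:=Y_{\ge1}$. Then ${\uparrow}a_i=\{a_i\}\cup Y_{\ge i+1}$ and ${\uparrow}b_i=\{b_i\}\cup Y_{\ge i+1}$. Let $X=\{x_0,x_1\}\cup\{t_z:z\in Y^+\}$ with $x_0<x_1<t_z$ for all $z$, and $t_z\le t_{z'}$ iff $z\le z'$. The frame $F_n$ is $X\sqcup Y$, with no order relation between $X$ and $Y$, and
\[
S[x_0]=Y,\qquad S[x_1]=Y^+,\qquad S[t_z]={\uparrow}z,\qquad S[y]=\emptyset\quad(y\in Y).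
\]
These sets are upsets and shrink as one goes up, so $F_n$ is a $\Box$-frame; see Figure~\ref{fig:F2}. Only $x_0$ sees $y_0$, and
\begin{equation}\label{eq:tz}
xSz\ \text{ and }\ z\in Y^+\ \Longrightarrow\ x\le t_z,
\end{equation}
since either $x\in\{x_0,x_1\}$, or $x=t_w$ with $w\le z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=2pt}]
\node (x0) at (0,0) {$x_0$}; \node (x1) at (0,1) {$x_1$};
\node (s1) at (-1,2) {$t_{a_1}$}; \node (t1) at (1,2) {$t_{b_1}$};
\node (s2) at (-1,3.2) {$t_{a_2}$}; \node (t2) at (1,3.2) {$t_{b_2}$};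
\draw (x0)--(x1)--(s1)--(s2)--(t1)--(x1); \draw (t1)--(t2)--(s1);
\node (y0) at (5,1) {$y_0$};
\node (a1) at (4,2) {$a_1$}; \node (b1) at (6,2) {$b_1$};
\node (a2) at (4,3.2) {$a_2$}; \node (b2) at (6,3.2) {$b_2$};
\draw (y0)--(a1)--(a2)--(b1)--(y0); \draw (b1)--(b2)--(a1);
\end{tikzpicture}
\caption{The order of the frame $F_2$: the part $X$ on the left, the part $Y$ on the right. The relation $S$, not drawn, goes from left to right: $x_0$ sees all of $Y$, $x_1$ sees all of $Y$ except $y_0$, and $t_z$ sees $z$ and the points above $z$. Deleting the top row of both parts gives $F_1$.}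
\label{fig:F2}
\end{figure}

\begin{remark}\label{rem:noexp}
The frame $F_n$ has no expansion $R$, and the reason runs through all $n$ levels. By downward induction on $i$, no $u\le t_{b_i}$ has $uRa_i$, and no $u\le t_{a_i}$ has $uRb_i$. Indeed, if $u\le t_{b_i}$ and $uRa_i$, then (F) gives $t_{b_i}Rz$ with $z\in{\uparrow}a_i\cap{\uparrow}b_i=Y_{\ge i+1}$. This set is empty for $i=n$, and for $i<n$ the point $t_{b_i}$ lies below both $t_{a_j}$ and $t_{b_j}$, where $j=\mathrm{lev}(z)>i$, contrary to the induction hypothesis. Exchanging the letters $a$ and $b$ gives the other case. So $x_1$, which sees only $Y^+$ and lies below every $t_z$, has no $R$-successor. But (G) forces $x_0Ry_0$, and then (F) demands one.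
\end{remark}

\subsection*{The formulas $\varepsilon_n$}
We turn this argument into a formula. We need $\Box$-free formulas defining ${\uparrow}a_i$, ${\uparrow}b_i$ and $Y_{\ge i}$; these will be $p_i$, $\beta_i$ and $\delta_i$. The statement ``$u$ has no $R$-successor in ${\uparrow}a_i$'' is replaced by the failure at $u$ of a formula $A_i\in\mathcal{E}(p_i)$, and the statement for ${\uparrow}b_i$ by the failure of a formula $B_i\in\mathcal{E}(\beta_i)$. Let $p_1,\dots,p_n$ be variables, put $\delta_{n+1}:=\bot$ and $G_{n+1}:=\bot$, and for $i=n,n-1,\dots,1$ define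
\begin{align*}
\beta_i&:=p_i\to\delta_{i+1}, & A_i&:=\Box(p_i\to\delta_{i+1})\to G_{i+1}, & G_i&:=A_i\vee B_i,\\
\delta_i&:=p_i\vee\beta_i, & B_i&:=\Box(\beta_i\to\delta_{i+1})\to G_{i+1}.
\end{align*}
Finally let
\[
E_0:=\Box\delta_1\to G_1,\qquad \varepsilon_n:=(E_0\to\Box\delta_1)\to\Box\delta_1 .
\]
The formula $\varepsilon_n$ has $n$ variables. It has $\Box$-depth $1$, because $\Box$ is applied only to $\Box$-free formulas. At the top level $\beta_n=\neg p_n$, $A_n=\neg\Box\neg p_n$ and $B_n=\neg\Box\neg\neg p_n$, so for $n=1$ we recover the formula of Theorem~\ref{thm:sep}.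

\begin{lemma}\label{lem:epsIK}
$\varepsilon_n\in\mathsf{IK}_\Box$.
\end{lemma}

\begin{proof}
By downward induction, $A_i\in\mathcal{E}(p_i)$ and $B_i\in\mathcal{E}(\beta_i)$: use (e1) with $m=0$ for $i=n$, and with $m=2$, $\psi_1=p_{i+1}$, $\psi_2=\beta_{i+1}$ for $i<n$. One more use of (e1) gives $E_0':=\Box(\top\to\delta_1)\to G_1\in\mathcal{E}(\top)$. By Lemma~\ref{lem:E}, $(E_0'\to\Box\delta_1)\to\Box(\top\to\delta_1)\in\mathsf{IK}_\Box$. Since $\Box(\top\to\delta_1)\leftrightarrow\Box\delta_1$ by (M), this formula is equivalent to $\varepsilon_n$.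
\end{proof}

\begin{lemma}\label{lem:epsfail}
$\varepsilon_n$ is not valid on $F_n$.
\end{lemma}

\begin{proof}
Let $V(p_i)={\uparrow}a_i$, and write $\|\phi\|:=\{y\in Y:y\models\phi\}$.

\emph{Claim 1: $\|\beta_i\|={\uparrow}b_i$ for $1\le i\le n$, and $\|\delta_i\|=Y_{\ge i}$ for $1\le i\le n+1$.} We use downward induction, starting from $\|\delta_{n+1}\|=\emptyset=Y_{\ge n+1}$. Suppose $\|\delta_{i+1}\|=Y_{\ge i+1}$. The only point of $Y$ that satisfies $p_i$ and not $\delta_{i+1}$ is $a_i$. So $\beta_i$ fails exactly at the points $\le a_i$, namely $a_i$ and the points of level less than $i$. What remains is ${\uparrow}b_i$. Then $\|\delta_i\|={\uparrow}a_i\cup{\uparrow}b_i=Y_{\ge i}$.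

\emph{Claim 2: $A_i$ fails at $t_{b_i}$, and $B_i$ fails at $t_{a_i}$.} Again by downward induction. First, $G_{i+1}$ fails at $t_{a_i}$ and $t_{b_i}$. For $i=n$ it is $\bot$. For $i<n$, both points lie below $t_{b_{i+1}}$, where $A_{i+1}$ fails, and below $t_{a_{i+1}}$, where $B_{i+1}$ fails. It remains to check the antecedents. The point $t_{b_i}$ sees exactly ${\uparrow}b_i=\|\beta_i\|$, and $\beta_i$ is $p_i\to\delta_{i+1}$; so $t_{b_i}\models\Box(p_i\to\delta_{i+1})$. The point $t_{a_i}$ sees exactly the upset ${\uparrow}a_i$, and the points of ${\uparrow}a_i$ satisfying $\beta_i$ form ${\uparrow}a_i\cap{\uparrow}b_i=Y_{\ge i+1}=\|\delta_{i+1}\|$; so $t_{a_i}\models\Box(\beta_i\to\delta_{i+1})$.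

Since $\|\delta_1\|=Y^+$, the formula $\Box\delta_1$ holds at $x_1$ and at every $t_z$, and fails at $x_0$, which sees $y_0$. By Claim 2, $G_1$ fails at $x_1$, since $x_1\le t_{a_1},t_{b_1}$. So $E_0$ fails at $x_1$, hence at $x_0$. Therefore $x_0\models E_0\to\Box\delta_1$ and $x_0\not\models\varepsilon_n$.
\end{proof}

\subsection*{Fewer than $n$ variables}

\begin{proposition}\label{prop:valid}
Every $\chi\in\mathsf{IK}_\Box$ with fewer than $n$ variables is valid on $F_n$.
\end{proposition}

\begin{proof}
Let $q_1,\dots,q_k$, with $k<n$, be the variables of $\chi$, and let $V$ be a valuation on $F_n$. Lemma~\ref{lem:exp} does not apply to $F_n$. We apply it to a quotient of $F_n$, depending on $V$, that formulas in $q_1,\dots,q_k$ cannot tell from $F_n$.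

\emph{Step 1: a level that is not split.} Say that $q_j$ \emph{splits} level $i$ if $V(q_j)$ contains exactly one of $a_i,b_i$. Then $V(q_j)$, being an upset, contains all points of higher level, which lie above the point it contains, and no point of lower level, since these lie below the point it omits. So $q_j$ splits at most one level. As $k<n$, there is a level $m\in\{1,\dots,n\}$ split by no $q_j$.

\emph{Step 2: the quotient.} Let $Y'$ be obtained from $Y$ by identifying $a_m$ and $b_m$ to one point $c$ of level $m$, ordered by the rule \eqref{eq:order}. Let $f:X\sqcup Y\to X\sqcup Y'$ be the quotient map. It is the identity on $X$ (so $t_{a_m}$ and $t_{b_m}$ remain distinct) and preserves levels. Put $S'[x]:=f[S[x]]$ for $x\in X$ and $S'[d]:=\emptyset$ for $d\in Y'$. Then: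
\begin{itemize}
\item[(i)] $w\le v$ implies $f(w)\le f(v)$, by \eqref{eq:order};
\item[(ii)] $f(w)\le v'$ implies $v'=f(v)$ for some $v\ge w$. For $w\in X$ take $v=v'$. For $w\in Y$ take $v=w$ if $f(w)=v'$, and otherwise any preimage of $v'$, which has level greater than $\mathrm{lev}(w)$;
\item[(iii)] $S'[f(w)]=f[S[w]]$ for all $w$, by definition.
\end{itemize}
By (ii), images of upsets are upsets. Hence each $S'[x]$ is an upset, and these sets shrink as one goes up, so $F':=(X\sqcup Y',\le,S')$ is a $\Box$-frame. Also $V'(q):=f[V(q)]$ is a valuation on $F'$. Since $f$ identifies only $a_m$ and $b_m$, Step 1 gives $V(q_j)=f^{-1}[V'(q_j)]$.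

For every formula $\phi$ in $q_1,\dots,q_k$ we have $w\models\phi$ under $V$ iff $f(w)\models\phi$ under $V'$. We argue by induction; variables have just been treated, and $\bot,\wedge,\vee$ are evaluated pointwise. If $f(w)\models\phi\to\psi$ and $w\le v\models\phi$, then $f(w)\le f(v)\models\phi$ by (i), so $f(v)\models\psi$ and $v\models\psi$. If $w\models\phi\to\psi$ and $f(w)\le v'\models\phi$, write $v'=f(v)$ with $v\ge w$ by (ii); then $v\models\phi$, so $v\models\psi$ and $v'\models\psi$. By (iii), $\phi$ holds at all points of $S[w]$ iff it holds at all points of $S'[f(w)]$, which is the case of $\Box\phi$. So it suffices to show that $\chi$ is valid on $F'$, and by Lemma~\ref{lem:exp} it suffices to find an expansion of $F'$.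

\emph{Step 3: the expansion.} To generate $S'$ we take the pairs $(x_0,y_0)$ and $(t_z,f(z))$. Then $x_1$ needs a successor, which is what failed in Remark~\ref{rem:noexp}. Now $c$ is available: it is comparable to every point of $Y'$. Choosing $x_1Rc$ obliges each $t_z$ to have a successor above $c$. For $\mathrm{lev}(z)\ge m$ the point $f(z)$ serves, and for $\mathrm{lev}(z)<m$ we add $c$ itself. So let $R$ consist of the pairs
\[
(x_0,y_0),\qquad (t_z,f(z))\ \ (z\in Y^+),\qquad (x_1,c),\qquad (t_z,c)\ \ (z\in Y^+,\ \mathrm{lev}(z)<m).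
\]
We have $R\subseteq S'$: indeed $x_0Sy_0$, $t_zSz$, $x_1Sa_m$, and $t_zSa_m$ if $\mathrm{lev}(z)<m$. This gives ``if'' in (G). For ``only if'', let $xS'd$, say $d=f(z)$ with $xSz$. If $z=y_0$, then $x=x_0$ and $x_0Ry_0$. Otherwise $x\le t_z$ by \eqref{eq:tz}, and $t_zRd$.

For (F), let $uRd$ and $u\le u'$; we find $d'\ge d$ with $u'Rd'$.
\begin{itemize}
\item $(u,d)=(x_0,y_0)$. Every point of $X$ has an $R$-successor, and $y_0$ is the least point of $Y'$.
\item $(u,d)=(t_z,f(z))$. Then $u'=t_{z'}$ with $z\le z'$, and $d'=f(z')$ works by (i).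
\item $d=c$ and $u\ge x_1$. If $u'=x_1$, or $u'=t_{z'}$ with $\mathrm{lev}(z')<m$, take $d'=c$. If $u'=t_{z'}$ with $\mathrm{lev}(z')\ge m$, take $d'=f(z')$, which equals $c$ if $\mathrm{lev}(z')=m$ and lies above $c$ if $\mathrm{lev}(z')>m$.
\end{itemize}
So $R$ is an expansion of $F'$.
\end{proof}

The hypothesis $k<n$ is used only in Step 1, and it cannot be weakened: by Lemmas~\ref{lem:epsIK} and~\ref{lem:epsfail} the statement fails for $k=n$, under a valuation in which $p_i$ splits level $i$ for each $i$.

\begin{proof}[Proof of Theorem~\ref{thm:nonfin}]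
Let $n\ge1$. The formulas valid on $F_n$ form a $\Diamond$-free logic containing $\mathsf{CK}_\Box$ (Lemma~\ref{lem:boxsound}) and all formulas of $\mathsf{IK}_\Box$ in at most $n-1$ variables (Proposition~\ref{prop:valid}); so this logic contains $\Lambda_{n-1}$. By Lemma~\ref{lem:epsfail}, $\varepsilon_n\notin\Lambda_{n-1}$, while $\varepsilon_n\in\Lambda_n$ by Lemma~\ref{lem:epsIK}. Since $\Lambda_{n-1}\subseteq\Lambda_n$ by definition, $\Lambda_{n-1}\subsetneq\Lambda_n$, and the witness $\varepsilon_n$ has $\Box$-depth $1$.

Suppose $\mathsf{IK}_\Box=\mathsf{CK}_\Box\oplus\Gamma$, where every formula of $\Gamma$ has at most $k$ variables; for finite $\Gamma$ such a $k$ exists. Since $\Gamma\subseteq\mathsf{IK}_\Box$, we have $\Gamma\subseteq\Lambda_k$, and hence $\mathsf{IK}_\Box\subseteq\Lambda_k$. This contradicts $\varepsilon_{k+1}\in\mathsf{IK}_\Box\setminus\Lambda_k$.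
\end{proof}

\begin{thebibliography}{1}
\bibitem{dGSC} Jim de Groot, Ian Shillito, Ranald Clouston, \emph{Semantical Analysis of Intuitionistic Modal Logics between CK and IK}, arXiv:2408.00262 (2024).
\end{thebibliography}
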